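\title{Posted Prices Are Optimal for Two Products\\ When the Seller Designs the Buyer's Information}

\begin{abstract}
A seller offers two products to a unit-demand buyer who does not know his values. The seller chooses both what the buyer learns and the menu from which he buys. We prove that for every prior on $\mathbb{R}^2_{\ge 0}$ with finite mean, posting one price per product is revenue optimal among all menus of lotteries, as conjectured by Cai, Li and Wu. More precisely, every information structure and every menu are matched in revenue by two prices and a garbling with at most two signals. We also give a formula for the optimal revenue and show that, unless revealing nothing is optimal, some optimal signal separates the value vectors by a line.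
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}
A seller has $m$ products and faces one buyer who wants at most one of them. The buyer's value vector $v=(v_1,\dots,v_m)\in\mathbb{R}^m_{\ge0}$ is drawn from a commonly known prior $F$ with finite mean, and the buyer does not know $v$ at the outset. The seller chooses, and commits in advance to, two objects.
\begin{itemize}
\item An \emph{information structure}: a signal $s$, jointly distributed with $v$, which the buyer observes privately. It matters only through the vector of interim values $W=W(s)=\mathbb{E}[v\mid s]$, called the buyer's \emph{type}; $W$ is nonnegative and integrable, and $\mathbb{E}W=\mathbb{E}v$.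
\item A \emph{menu}: a public set of options $(x,p)$, which cannot depend on $s$. Here $x\in\mathbb{R}^m_{\ge0}$ with $|x|:=\sum_i x_i\le1$ is a lottery, $x_i$ being the probability of receiving product $i$, and $p\in\mathbb{R}$ is the payment.
\end{itemize}
A buyer of type $W$ gets utility $x\cdot W-p$ from $(x,p)$ and utility $0$ from the outside option $(0,0)$, and he chooses an option $(x(s),p(s))$ of maximal utility. It is part of the model that almost every type has an optimal option and that the choice is measurable. The seller's revenue is $R=\mathbb{E}[p(s)]$. A \emph{pricing mechanism} posts a price $p_i$ for each product; it is the menu $\{(e_i,p_i)\}_{i\le m}$ of deterministic options. Let $\mathrm{OPT}(F)$ be the supremum of revenue over all pairs of an information structure and a menu, and let $\mathrm{REV}_{\mathrm{price}}(F)\le\mathrm{OPT}(F)$ be the supremum over pairs in which the menu is a pricing mechanism. The question is when the two are equal.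

Two bounds frame it. Since the buyer can walk away, $p(s)\le x(s)\cdot W\le\max_iW_i$, so $R\le\mathbb{E}\max_iW_i\le\mathbb{E}\max_iv_i$. Revealing nothing and selling one product at its mean value earns $\max_i\mathbb{E}v_i$. For $m=1$ the bounds coincide and one price is optimal. For $m\ge2$ the seller needs information to match the buyer with the right product, but an informed buyer can pick an option meant for another type and must be left a rent. Lotteries are one tool for keeping rents low; withholding information is another.

\begin{example}\label{ex:pool}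
Let $v$ be $(2,0)$, $(0,2)$ or $(1,1)$ with probability $1/3$ each, and first let the buyer learn $v$. The menu with each product at price $2$ and the lottery $(\frac12,\frac12)$ at price $1$ leaves every type utility $0$ and earns $5/3=\mathbb{E}\max_iv_i$. Prices earn at most $4/3$: either $(1,1)$ does not buy, or some price, say $p_1$, is at most $1$, and then $(1,1)$ and $(2,0)$ pay at most $1$ each. Now tell the buyer only whether $v=(0,2)$. The types are $(\frac32,\frac12)$ with probability $2/3$ and $(0,2)$ with probability $1/3$, and the prices $p_1=\frac32$, $p_2=2$ earn $5/3$.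
\end{example}

In the example, pooling types does the work of the lottery, and one may guess that it always can. Cai, Li and Wu \cite{CLW} prove $\mathrm{REV}_{\mathrm{price}}(F)=\mathrm{OPT}(F)$ for any $m$ when $F$ is negatively affiliated (its mass function is log-submodular) or exchangeable. They also show that the guess fails for $m=3$ in general: if $v$ is $(0,20,9)$ or $(4,0,5)$ with probability $1/2$ each, then $\mathrm{OPT}\ge12.25$, while pricing mechanisms earn at most $12$. The revenue $12.25$ comes from full information, product $2$ at price $20$ and the lottery $(\frac12,0,\frac12)$ at price $\frac92$. The lottery dilutes product $3$, which the first type also values, with product $1$, which the first type does not value at all. For $m=2$ it is conjectured in \cite{CLW} that $\mathrm{REV}_{\mathrm{price}}(F)=\mathrm{OPT}(F)$ for every prior. We prove this.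

\subsection{Results}
From now on $m=2$. A \emph{split} of a signal $s$ is a measurable function $\alpha=\alpha(s)\in[0,1]$. It defines a \emph{binary garbling} of $s$: given $(v,s)$, the buyer is told $A$ with probability $\alpha(s)$ and $B$ otherwise. In pricing mechanisms ties are broken in the seller's favor; Remark~\ref{rem:ties} shows that the suprema do not depend on this.

\begin{theorem}\label{thm:main}
Let $m=2$. For every information structure $s$ and every menu with expected revenue $R$, there is a pricing mechanism, together with a garbling of $s$ having at most two signals, whose expected revenue is at least $R$. Hence $\mathrm{REV}_{\mathrm{price}}(F)=\mathrm{OPT}(F)$ for every prior $F$ on $\mathbb{R}^2_{\ge0}$ with finite mean.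
\end{theorem}

By the three-product example, the number two is sharp. To state the value of the optimum, let $\alpha$ be a split of some signal and $a=\mathbb{E}\alpha$. Put $S(\alpha)=\mathbb{E}[\alpha v_1+(1-\alpha)v_2]$, the surplus created when $A$ receives product $1$ and $B$ receives product $2$, and
\begin{equation}\label{eq:M}
M(\alpha)=S(\alpha)-\max\Big\{0,\ \frac{\mathrm{Cov}(\alpha,v_2)}{1-a},\ -\frac{\mathrm{Cov}(\alpha,v_1)}{a}\Big\}\qquad(0<a<1),
\end{equation}
with $M(\alpha)=\mathbb{E}v_1$ if $a=1$ and $M(\alpha)=\mathbb{E}v_2$ if $a=0$. The subtracted term is an expected rent, as Section~\ref{sec:two} explains.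

\begin{theorem}\label{thm:formula}
Let $m=2$, and let $\alpha$ range over measurable functions $\alpha\colon\mathbb{R}^2_{\ge0}\to[0,1]$ of $v$.
\begin{enumerate}
\item[(1)] $\mathrm{OPT}(F)=\max_\alpha M(\alpha)$, and the maximum is attained. It is achieved by a pricing mechanism with at most two signals.
\item[(2)] Either no information is optimal, with $\mathrm{OPT}(F)=\max\{\mathbb{E}v_1,\mathbb{E}v_2\}$, or there is an optimal $\alpha$ that separates by a line: there are $\kappa_1,\kappa_2\ge0$ with $\kappa_1\kappa_2=0$ and $c\in\mathbb{R}$ such that $\alpha=1$ where $(1+\kappa_1)v_1-(1+\kappa_2)v_2>c$ and $\alpha=0$ where $(1+\kappa_1)v_1-(1+\kappa_2)v_2<c$.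
\end{enumerate}
\end{theorem}

Both theorems rest on two facts: prices achieve $M(\alpha)$ for every split (Section~\ref{sec:two}), and the revenue of any menu is at most $M(\alpha)$ for some split of its signal (Proposition~\ref{prop:upper}). The second fact is the substance of the paper. Its proof writes the utility that the menu offers for product $2$ alone as an average of utilities from posted prices, bounds the payment of each type by the corresponding average of explicit functions, and then compares a single posted price with a split.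

We write $\mathbb{E}[Z;D]=\mathbb{E}[Z\mathbf{1}_D]$ and $z^+=\max\{z,0\}$. Events are determined by $s$.

\begin{remark}[Ties]\label{rem:ties}
Fix a pricing mechanism, let a type choose $(x^*,p^*)$ under seller-favorable tie-breaking, and multiply both prices by $1-\varepsilon$. If the type now chooses the option whose original form is $(x',p')$, then adding $x'\cdot W-(1-\varepsilon)p'\ge x^*\cdot W-(1-\varepsilon)p^*$ and $x^*\cdot W-p^*\ge x'\cdot W-p'$ gives $p'\ge p^*$. So under any tie-breaking the discounted prices earn at least $1-\varepsilon$ times the seller-favorable revenue. The upper bound for general menus in Proposition~\ref{prop:upper} holds for any tie-breaking.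
\end{remark}

\section{Two signals and two prices}\label{sec:two}

Let $\alpha$ be a split of $s$ with $0<a<1$, and $b=1-a$. Since $\mathbb{E}[\alpha v]=\mathbb{E}[\alpha W]$, the types after the two signals are $w^A=\mathbb{E}[\alpha W]/a$ and $w^B=\mathbb{E}[(1-\alpha)W]/b$, and $aw^A+bw^B=\mathbb{E}W$. The seller intends $A$ to buy product $1$ and $B$ to buy product $2$. Define the \emph{envies}
\[
d_A=w^A_2-w^B_2,\qquad d_B=w^B_1-w^A_1 .
\]
If $B$ buys product $2$, its price is at most $w^B_2$, so $A$ can secure utility $d_A$ by buying product $2$ as well; $d_B$ has the symmetric meaning. We have $\mathrm{Cov}(\alpha,v_i)=aw^A_i-a(aw^A_i+bw^B_i)=ab(w^A_i-w^B_i)$, so \eqref{eq:M} reads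
\begin{equation}\label{eq:Menvy}
M(\alpha)=S(\alpha)-\max\{0,\ ad_A,\ bd_B\},\qquad S(\alpha)=aw^A_1+bw^B_2 .
\end{equation}
In this form $M$ is unchanged when the names of the products are exchanged and $\alpha$ is replaced by $1-\alpha$.

\begin{lemma}\label{lem:two}
Let $\alpha$ be a split of $s$ with $0<a<1$.
\begin{enumerate}
\item[(i)] If $d_A+d_B\le0$, then at the prices $p_1=w^A_1-d_A^+$, $p_2=w^B_2-d_B^+$ product $1$ is optimal after $A$, product $2$ is optimal after $B$, and $ap_1+bp_2=M(\alpha)$.
\item[(ii)] If $d_A+d_B\ge0$, then $S(\alpha)\le\max\{\mathbb{E}W_1,\mathbb{E}W_2\}$.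
\end{enumerate}
\end{lemma}

\begin{proof}
(i) After $A$, product $1$ gives utility $d_A^+\ge0$ and product $2$ gives $d_A+d_B^+$. If $d_B\le0$ the latter is $d_A\le d_A^+$; if $d_B>0$ it is $d_A+d_B\le0$. After $B$, product $2$ gives $d_B^+$ and product $1$ gives $d_B+d_A^+$, and the same two cases apply with $A$ and $B$ exchanged. At most one envy is positive, so $ad_A^++bd_B^+=\max\{0,ad_A,bd_B\}$, and $ap_1+bp_2=M(\alpha)$ by \eqref{eq:Menvy}.

(ii) Let $\delta_A=w^A_1-w^A_2$ and $\delta_B=w^B_1-w^B_2$. Then $d_A+d_B=\delta_B-\delta_A$, so $\delta_A\le a\delta_A+b\delta_B=\mathbb{E}W_1-\mathbb{E}W_2$ and $S(\alpha)=\mathbb{E}W_2+a\delta_A\le a\mathbb{E}W_1+b\mathbb{E}W_2$.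
\end{proof}

The hard case of the upper bound is the one where $A$ envies $B$. For it we single out the second term of \eqref{eq:Menvy}. Since $ad_A=\mathbb{E}W_2-w_2^B$, we set
\begin{equation}\label{eq:T}
T(\alpha)=S(\alpha)-\big(\mathbb{E}W_2-w^B_2\big)=\mathbb{E}[\alpha(W_1-W_2)]+w^B_2 .
\end{equation}

\begin{lemma}\label{lem:achieve}
Let $\alpha$ be a split of $s$.
\begin{enumerate}
\item[(i)] Some pricing mechanism with a garbling of $s$ having at most two signals earns at least $M(\alpha)$.
\item[(ii)] If $0<a<1$ and $w^B_2\le\mathbb{E}W_2$, then $T(\alpha)\le\max\{M(\alpha),\mathbb{E}W_1,\mathbb{E}W_2\}$.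
\end{enumerate}
\end{lemma}

\begin{proof}
(i) With no information, the price $\mathbb{E}W_i$ for product $i$ and a price above the mean for the other product earn $\mathbb{E}W_i$. This covers $a\in\{0,1\}$ and, by Lemma~\ref{lem:two}(ii) and $M\le S$, the case $d_A+d_B\ge0$. The remaining case is Lemma~\ref{lem:two}(i).

(ii) Here $d_A\ge0$. If $d_A+d_B\le0$, then $d_B\le0$ and $M(\alpha)=S(\alpha)-ad_A=T(\alpha)$. Otherwise $T(\alpha)\le S(\alpha)$ and Lemma~\ref{lem:two}(ii) applies.
\end{proof}

Negative prices are never needed in (i): if $p_1<0$ in Lemma~\ref{lem:two}(i), then $d_A>0$ and $M(\alpha)\le bw^B_2\le\mathbb{E}W_2$, so no information does as well, and symmetrically for $p_2$.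

\section{Reduction to the case of envy}\label{sec:reduction}

\begin{proposition}\label{prop:upper}
For every information structure $s$ and every menu with revenue $R$ (under any measurable choice of optimal options) there is a split $\alpha$ of $s$ with $R\le M(\alpha)$.
\end{proposition}

The proof occupies Sections~\ref{sec:reduction}--\ref{sec:compare}. The constant splits $\alpha\equiv1$ and $\alpha\equiv0$ have $M=\mathbb{E}W_1$ and $M=\mathbb{E}W_2$, so we are done whenever $R\le\max\{\mathbb{E}W_1,\mathbb{E}W_2\}$.

\subsection{The indirect utility}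
Fix $s$ and the menu. For $v\in\mathbb{R}^2_{\ge0}$ let $u(v)$ be the supremum of $x\cdot v-p$ over the menu and the outside option. As a supremum of nondecreasing affine functions, $u$ is convex and nondecreasing. It is finite, because $u(0)\le u(W)<\infty$ for a type $W$ with an optimal option and $u(v)\le u(0)+v_1+v_2$. The chosen option satisfies $u(W)=x(s)\cdot W-p(s)$, and $p(s)$ is integrable since $-u(0)\le p(s)\le\max\{W_1,W_2\}$.

We may assume $u(0)=0$. Indeed, if $u_0=u(0)>0$, every type has $u(W)\ge u_0>0$ and buys from the menu. Adding $u_0$ to all prices keeps every choice optimal, with utility $u(W)-u_0\ge0$, replaces $u$ by $u-u_0$, and raises revenue. From $u(0)=0$ it follows that \emph{all prices in the menu are nonnegative}.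

\subsection{The efficient split}
Partition the signals into events $I$ and $J$ with $W_1\ge W_2$ on $I$ and $W_2\ge W_1$ on $J$. The split $\alpha=\mathbf{1}_I$ has $S(\alpha)=\mathbb{E}\max\{W_1,W_2\}\ge R$. If $\mathbb{P}(I)\in\{0,1\}$, then $M(\alpha)=S(\alpha)$ by definition. If $0<\mathbb{P}(I)<1$ and both envies are nonpositive, then $M(\alpha)=S(\alpha)$ by \eqref{eq:Menvy}; the pooling in Example~\ref{ex:pool} is of this kind. In both cases the proposition holds.

There remains the case that an envy is positive. Exchanging the names of the products and of $I,J$ preserves the assumptions on the partition and the quantity $M$, and it exchanges the envies. So we assume from now on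
\begin{equation}\label{eq:envy}
t:=\mathbb{E}[W_2\mid I]>\mathbb{E}[W_2\mid J],\qquad \pi:=\mathbb{P}(I)\in(0,1).
\end{equation}
In particular $t>0$. The types who prefer product $1$ value even product $2$ more, on average, than the types who prefer product $2$.

\subsection{The rent of $I$}
On $I$ we have $p=x\cdot W-u(W)\le W_1-u(W)$. For each option $(x',p')$ we have $\mathbb{E}[u(W)\mid I]\ge x'\cdot\mathbb{E}[W\mid I]-p'$, hence $\mathbb{E}[u(W)\mid I]\ge u(\mathbb{E}[W\mid I])$. Both coordinates of $\mathbb{E}[W\mid I]$ are at least $t$, and $u$ is nondecreasing. With $r:=u(t,t)$ we obtain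
\begin{equation}\label{eq:rent}
R\le\mathbb{E}[W_1;I]-\pi r+\mathbb{E}[p;J].
\end{equation}
The point of passing to the diagonal type $(t,t)$ is that it cares only about the total probability $|x|$: every option satisfies
\begin{equation}\label{eq:diag}
t|x|-p\le r .
\end{equation}
So the seller faces a trade-off. A small rent $r$ makes every cheap option a lottery with small total probability, and this limits what can be collected from $J$. This is where $m=2$ enters: whatever a lottery contains, the group $I$ values it on average at $t$ or more per unit of probability, so the dilution seen in the three-product example is not available. What remains is to quantify the trade-off for an arbitrary menu.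

\section{A menu with one level}\label{sec:one}

The trade-off can be computed by hand when there is a number $q\in(0,t)$ with
\begin{equation}\label{eq:onelevel}
u(0,q)=0,\qquad u(t,t)=t-q .
\end{equation}
This holds, for instance, if product $2$ is offered at price $q$ and no option is better for the types $(0,q)$ and $(t,t)$. Other options may be arbitrary lotteries. The first condition says $p\ge qx_2$ for all options.

How much can a type $v$ with $v_2\ge v_1$ pay? At most $v_2$, and we use this bound if $v_2\ge q$. Let $v_2<q$. The payment is then $p=\eta q$ with $\eta\in[0,1)$, and we have $x_2\le\eta$ and, by \eqref{eq:diag}, $|x|\le1-(1-\eta)q/t$. Since the type's utility is nonnegative,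
\[
\eta q\le x\cdot v=|x|v_1+x_2(v_2-v_1)\le v_1-(1-\eta)\frac{q}{t}v_1+\eta(v_2-v_1),
\]
that is, $\eta(q-v_2)\le(1-\eta)v_1(1-q/t)$: the loss from buying units of product $2$ at a rate $q>v_2$ must be covered by a gain that is scaled down by the factor $1-q/t$. Divide by that factor and put
\[
L_q(y)=q-\frac{q-y}{1-q/t}\qquad(0\le q<t).
\]
The inequality becomes $\eta(q-L_q(v_2))\le(1-\eta)v_1$, and therefore
\[
p=\eta q\le\eta L_q(v_2)+(1-\eta)v_1\le\max\{v_1,L_q(v_2)\}.
\]
The lottery has disappeared from the bound. The type pays no more than if it were sold either product $1$ at its full value $v_1$, or product $2$ at the discounted value $L_q(v_2)$. This is the form we can compare with a split: the first alternative suggests pooling the type with $I$, the second keeping it apart.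

For $0\le q\le t$ and $v_2\ge v_1\ge0$ we therefore define
\begin{equation}\label{eq:psi}
\psi_q(v)=\begin{cases}v_2,&v_2\ge q,\\ \max\{v_1,L_q(v_2)\},&v_2<q<t,\\ v_1,&v_2<q=t,\end{cases}
\end{equation}
see Figure~\ref{fig:psi}, and
\begin{equation}\label{eq:K}
K_q=\mathbb{E}[W_1;I]-\pi(t-q)+\mathbb{E}[\psi_q(W);J].
\end{equation}
Under \eqref{eq:onelevel}, inequality \eqref{eq:rent} now gives $R\le K_q$. The function $L_q$ is affine, and
\begin{equation}\label{eq:Lid}
y-L_q(y)=(q-y)\,\frac{q}{t-q},
\end{equation}
so $L_q(y)\le y$ for $y\le q$ and $L_q(y)\ge y$ for $y\ge q$. In particular $0\le v_1\le\psi_q(v)\le v_2$.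

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!20] (0,0)--(0,2.25)--(3,3)--cycle;
\draw[->] (0,0)--(4.6,0) node[right] {$v_1$};
\draw[->] (0,0)--(0,4.5) node[above] {$v_2$};
\draw (0,0)--(4.4,4.4);
\draw[thick] (0,3)--(3,3);
\draw[thick] (0,2.25)--(3,3);
\node[left] at (0,3) {$q$};
\node[left] at (0,2.25) {$q^2/t$};
\node at (1.6,3.7) {$\psi_q=v_2$};
\node at (0.75,2.76) {\footnotesize $\psi_q=L_q(v_2)$};
\node at (0.55,1.4) {$\psi_q=v_1$};
\node at (3.2,1.4) {$v_1>v_2$};
\fill (0,3) circle (1.3pt);
\fill (1,2) circle (1.3pt) node[right] {\footnotesize $(1,2)$};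
\fill (4,4) circle (1.3pt) node[below right] {$(t,t)$};
\end{tikzpicture}
\caption{The bound $\psi_q(v)$ on the payment of a type $v$ with $v_2\ge v_1$, drawn for $t=4$ and $q=3$. The segment from $(0,q^2/t)$ to $(q,q)$ is the line $v_1=L_q(v_2)$. Types in the shaded triangle are counted at their value for product $1$; the other types above the diagonal are counted at their full or discounted value for product $2$. The dots $(0,3)$ and $(1,2)$ are the two types above the diagonal in Example~\ref{ex:level}.}
\label{fig:psi}
\end{figure}

\begin{example}\label{ex:level}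
Let $W$ be $(9,4)$, $(0,3)$ or $(1,2)$ with probability $1/3$ each. Then $I=\{(9,4)\}$, $t=4>\frac52=\mathbb{E}[W_2\mid J]$, $\mathbb{E}W_1=\frac{10}3$ and $\mathbb{E}W_2=3$. Offer product $1$ at $8$, product $2$ at $3$ and the lottery $(\frac1{10},\frac1{10})$ at $\frac3{10}$. The three options give utilities $1,1,1$ to $(9,4)$, then $-8,0,0$ to $(0,3)$, and $-7,-1,0$ to $(1,2)$. So the types may buy product $1$, product $2$ and the lottery, and $R=\frac{113}{30}$; the lottery adds $\frac1{10}$ to what the two prices earn alone. Condition \eqref{eq:onelevel} holds with $q=3$, since $u(0,3)=0$ and $u(4,4)=1$. Here $L_3(y)=4y-9$, so $\psi_3(0,3)=3$, $\psi_3(1,2)=\max\{1,-1\}=1$ and $K_3=\frac13(9-1+3+1)=4$. Following the suggestion of $\psi_3$, pool $(1,2)$ with $(9,4)$. Then $w^A=(5,3)$, $w^B=(0,3)$, both envies are nonpositive, and the prices $5$ and $3$ earn $\frac{13}3$. Thus $R<K_3<M(\alpha)$.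
\end{example}

Two tasks remain: to prove $R\le K_q$ for some $q$ without assuming \eqref{eq:onelevel}, and to bound $K_q$ by $M(\alpha)$ for a suitable split.

\section{Decomposing a menu into levels}\label{sec:levels}

A general menu sells probability of product $2$ at a varying marginal rate. The function that records this is $h(y)=u(0,y)$, the utility of a type who values only product $2$. A single price $q$ would give $h(y)=(y-q)^+$, and every $h$ is an average of such functions over a family of \emph{levels} $q(\tau)$. To average the computation of Section~\ref{sec:one} we also need the rents $t-q(\tau)$ of the levels to average to $r$. But $r$ may exceed $h(t)$, as cheap options rich in product $1$ also serve the type $(t,t)$. We repair this by capping the levels until the rents add up.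

\begin{lemma}\label{lem:levels}
There are $\bar q\in[0,t]$ and a nondecreasing function $q\colon(0,1)\to[0,\bar q]$ such that, with $C(\xi)=\int_0^\xi q(\tau)\,d\tau$,
\begin{align}
\int_0^1\big(t-q(\tau)\big)\,d\tau&=r,\label{eq:lev1}\\
\int_0^1\big(y-q(\tau)\big)^+d\tau&=h(y)\qquad(0\le y\le\bar q),\label{eq:lev2}\\
C(x_2)&\le p\qquad\text{for every option }(x,p).\label{eq:lev3}
\end{align}
\end{lemma}

\begin{proof}
The function $h$ is a finite supremum of affine functions with slopes in $[0,1]$, and $h(0)=0$. So it is convex and Lipschitz, its right derivative $h'_+$ is nondecreasing with values in $[0,1]$, and $h(y)=\int_0^yh'_+(z)\,dz$. Let $q_0(\tau)=\inf\{z\ge0:h'_+(z)>\tau\}\in[0,\infty]$, a nondecreasing function of $\tau\in(0,1)$. Then $h'_+(z)>\tau$ if $z>q_0(\tau)$ and $h'_+(z)\le\tau$ if $z<q_0(\tau)$, so by Tonelli's theorem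
\[
h(y)=\int_0^y\!\!\int_0^1\mathbf{1}\{h'_+(z)>\tau\}\,d\tau\,dz=\int_0^1\big(y-q_0(\tau)\big)^+d\tau .
\]
We have $h(t)\le r$ by monotonicity of $u$, and $r\le t$ because prices are nonnegative and $|x|\le1$. The map $y\mapsto\int_0^1(t-\min\{q_0(\tau),y\})\,d\tau$ is $1$-Lipschitz on $[0,t]$, equals $t$ at $y=0$ and equals $h(t)$ at $y=t$. Choose $\bar q$ where it equals $r$ and put $q=\min\{q_0,\bar q\}$. This gives \eqref{eq:lev1}. For $y\le\bar q$ we have $(y-q(\tau))^+=(y-q_0(\tau))^+$, both being $0$ when $q_0(\tau)>\bar q$, which gives \eqref{eq:lev2}.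

For $x_2=0$, \eqref{eq:lev3} says $p\ge0$. For $x_2>0$ test the option on the type $(0,y)$ with $y=\sup_{\tau<x_2}q(\tau)\le\bar q$. Since $q\le y$ on $(0,x_2)$ and $q\ge y$ on $(x_2,1)$, \eqref{eq:lev2} gives $h(y)=\int_0^{x_2}(y-q)\,d\tau=x_2y-C(x_2)$, and $h(y)\ge x_2y-p$.
\end{proof}

Under \eqref{eq:onelevel} the level function is constant: $h=0$ on $[0,q]$ gives $q_0\ge q$, and the cap $\bar q=q$ satisfies \eqref{eq:lev1}. The next lemma is the averaged form of the one-level bound. The new difficulty is that the inequality between loss and gain holds only after integration over $\tau$, while the divisor $1-q(\tau)/t$ depends on $\tau$. Monotonicity of $q$ resolves this: losses occur at low levels, where the divisor is large, and gains at high levels, where it is small.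

\begin{lemma}\label{lem:pointwise}
If a type $v=W(s)$ in $J$ chooses $(x,p)$, then $p\le\int_0^1\psi_{q(\tau)}(v)\,d\tau$.
\end{lemma}

\begin{proof}
If $v_2\ge\bar q$, then $\psi_{q(\tau)}(v)=v_2$ for all $\tau$, and $p\le x\cdot v\le v_2$. Let $v_2<\bar q$, so that \eqref{eq:lev2} applies at $y=v_2$. From $u(v)\ge h(v_2)$ we get
\[
0\le p\le v_2-h(v_2)=\int_0^1\min\{v_2,q\}\,d\tau\le C(1).
\]
As $C$ is continuous and nondecreasing with $C(0)=0$, there is a largest $\eta\in[0,1]$ with $C(\eta)=p$, and \eqref{eq:lev3} gives $x_2\le\eta$. By \eqref{eq:diag}, $|x|\le(p+r)/t$. Since $v_1\ge0$ and $v_2-v_1\ge0$,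
\[
p+h(v_2)\le x\cdot v=|x|v_1+x_2(v_2-v_1)\le\frac{v_1}{t}(p+r)+\eta(v_2-v_1).
\]
Write both sides as integrals over $\tau$, using $p=\int_0^\eta q$, \eqref{eq:lev1} and \eqref{eq:lev2}. For $\tau<\eta$ the integrand of the left side minus the right side is
\[
q+(v_2-q)^+-\frac{v_1}{t}q-v_1\Big(1-\frac qt\Big)-(v_2-v_1)=\max\{q,v_2\}-v_2=(q-v_2)^+,
\]
and for $\tau>\eta$ it is $(v_2-q)^+-v_1(1-q/t)\ge-v_1(1-q/t)$. Hence
\begin{equation}\label{eq:lossgain}
\int_0^\eta(q-v_2)^+d\tau\le v_1\int_\eta^1\Big(1-\frac qt\Big)d\tau .
\end{equation}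
Let $\zeta=\sup\{\tau:q(\tau)\le v_2\}$, with $\zeta=0$ if the set is empty. On $(0,\zeta)$ we have $q\le v_2$ and $\psi_q(v)=v_2$; on $(\zeta,1)$ we have $q>v_2$.

If $\eta\le\zeta$, then $p=C(\eta)\le\eta v_2\le\zeta v_2\le\int_0^1\psi_{q(\tau)}(v)\,d\tau$, because $\psi_q\ge0$.

If $\eta>\zeta$, let $k=1-\frac1t\sup_{\tau<\eta}q(\tau)$. Then $1-q/t\ge k$ on $(0,\eta)$ and $1-q/t\le k$ on $(\eta,1)$. By \eqref{eq:lossgain}, $0<\int_\zeta^\eta(q-v_2)\,d\tau\le v_1(1-\eta)k$. So $k>0$, thus $q<t$ on $(\zeta,\eta)$, and
\[
\int_\zeta^\eta\big(q-L_q(v_2)\big)\,d\tau=\int_\zeta^\eta\frac{q-v_2}{1-q/t}\,d\tau\le\frac1k\int_\zeta^\eta(q-v_2)\,d\tau\le v_1(1-\eta).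
\]
Using $\psi_q(v)=v_2$ on $(0,\zeta)$, $\psi_q(v)\ge L_q(v_2)$ on $(\zeta,\eta)$ and $\psi_q(v)\ge v_1$ on $(\eta,1)$, we get
\[
\int_0^1\psi_{q(\tau)}(v)\,d\tau\ge\zeta v_2+\int_\zeta^\eta L_q(v_2)\,d\tau+(1-\eta)v_1\ge\zeta v_2+\int_\zeta^\eta q\,d\tau\ge C(\eta)=p.\qedhere
\]
\end{proof}

The function $(q,v)\mapsto\psi_q(v)$ is Borel and $0\le\psi_q(W)\le W_2$ on $J$, so Fubini's theorem applies. Inserting \eqref{eq:lev1} and Lemma~\ref{lem:pointwise} into \eqref{eq:rent} gives $R\le\int_0^1K_{q(\tau)}\,d\tau$. The integrand cannot be strictly below $R$ for all $\tau$, so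
\begin{equation}\label{eq:RK}
R\le K_q\quad\text{for some number }q\in[0,t].
\end{equation}
The menu plays no further role.

\section{Comparing one level with a split}\label{sec:compare}

Fix $q\in[0,t]$. For an event $D\subset J$ with $\mathbb{P}(D)>0$ let $\alpha_D=1-\mathbf{1}_D$: the signal $B$ is sent on $D$, and $J\setminus D$ is pooled with $I$. Then $0<\pi\le\mathbb{E}\alpha_D<1$ and $w^B_2=\mathbb{E}[W_2\mid D]$. The natural candidate for $D$ is the set $J_0$ of types that $\psi_q$ counts through product $2$,
\[
J_0=J\cap\big(\{W_2\ge q\}\cup\{W_2<q<t,\ L_q(W_2)>W_1\}\big),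
\]
the unshaded part of $J$ in Figure~\ref{fig:psi}. On $J\setminus J_0$ we have $\psi_q(W)=W_1$ and $W_2<q$. If the mean $\mu_0$ of $W_2$ on $J_0$ is at least $q$, the pooled type $B$ can pay $q$ and this candidate works. If $\mu_0<q$, the price of product $2$ must drop to about $\mu_0$, which costs the extra rent $\pi(q-\mu_0)$ on $I$. Against this stands the discount \eqref{eq:Lid} built into $K_q$. Either the discount pays for the extra rent, or $J_0$ is so small relative to $I$ that selling product $1$ to everybody without information beats $K_q$.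

\begin{lemma}\label{lem:level}
Either $K_q\le\mathbb{E}W_1$, or there is an event $D\subset J$ with $\mathbb{P}(D)>0$ and $K_q\le\min\{S(\alpha_D),T(\alpha_D)\}$.
\end{lemma}

\begin{proof}
Since $\psi_q(W)=W_1$ on $J\setminus J_0$,
\begin{equation}\label{eq:EW1K}
\mathbb{E}W_1-K_q=\pi(t-q)+\mathbb{E}[W_1-\psi_q;J_0].
\end{equation}
If $\mathbb{P}(J_0)=0$, the first alternative holds. Let $\pi_0=\mathbb{P}(J_0)>0$ and $\mu_0=\mathbb{E}[W_2\mid J_0]$, and consider any event $D$ with $J_0\subset D\subset J$. Then
\[
S(\alpha_D)-K_q=\pi(t-q)+\mathbb{E}[W_2-\psi_q;D]\ge0 .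
\]
With $\mu=\mathbb{E}[W_2\mid D]$, \eqref{eq:T} reads $T(\alpha_D)=\mathbb{E}[W_1;I]-\pi t+\mathbb{E}[W_1-W_2;J\setminus D]+\mu$. Subtract $K_q=\mathbb{E}[W_1;I]-\pi(t-q)+\mathbb{E}[W_1;J\setminus D]+\mathbb{E}[\psi_q;D]$ and write $\mu=\pi\mu+\mathbb{E}[\mu;J\setminus D]+\mathbb{E}[W_2;D]$:
\begin{equation}\label{eq:TK}
T(\alpha_D)-K_q=-\pi(q-\mu)+\mathbb{E}[\mu-W_2;J\setminus D]+\mathbb{E}[W_2-\psi_q;D].
\end{equation}

\emph{Case $\mu_0\ge q$.} Take $D=J_0$. The three terms of \eqref{eq:TK} are nonnegative, the second because $W_2<q\le\mu_0$ on $J\setminus J_0$.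

\emph{Case $\mu_0<q$.} Then $q<t$, since for $q=t$ we have $W_2\ge q$ on $J_0$. On $J_0$, $\psi_q(W)$ equals $L_q(W_2)$ if $W_2<q$ and equals $W_2\le L_q(W_2)$ if $W_2\ge q$. As $L_q$ is affine,
\begin{equation}\label{eq:J0}
\mathbb{E}[\psi_q;J_0]\le\pi_0L_q(\mu_0).
\end{equation}
A type in $J\setminus J_0$ with $W_2>\mu_0$ would contribute negatively to the second term of \eqref{eq:TK}, so we move such types into $D$: let $D=J_0\cup\big((J\setminus J_0)\cap\{W_2>\mu_0\}\big)$. Then $\mu\ge\mu_0$, the second term of \eqref{eq:TK} is nonnegative because $W_2\le\mu_0\le\mu$ on $J\setminus D$, and $W_2-\psi_q\ge0$ on $D\setminus J_0$. By \eqref{eq:J0} and \eqref{eq:Lid},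
\[
T(\alpha_D)-K_q\ge-\pi(q-\mu_0)+\pi_0\big(\mu_0-L_q(\mu_0)\big)=(q-\mu_0)\Big[\frac{\pi_0q}{t-q}-\pi\Big].
\]
If $\pi_0q\ge\pi(t-q)$, the second alternative holds. Otherwise \eqref{eq:EW1K}, $W_1\ge0$, \eqref{eq:J0} and $L_q(\mu_0)\le\mu_0<q$ give $\mathbb{E}W_1-K_q\ge\pi(t-q)-\pi_0q>0$.
\end{proof}

In Example~\ref{ex:level}, $J_0=\{(0,3)\}$ and $\mu_0=q=3$, and the lemma produces the split used there.

\begin{proof}[End of the proof of Proposition~\ref{prop:upper}]
Take $q$ from \eqref{eq:RK}. If $K_q\le\mathbb{E}W_1$, the split $\alpha\equiv1$ works. Otherwise take $D$ from Lemma~\ref{lem:level}. If $\mathbb{E}[W_2\mid D]\le\mathbb{E}W_2$, then Lemma~\ref{lem:achieve}(ii) gives $R\le T(\alpha_D)\le\max\{M(\alpha_D),\mathbb{E}W_1,\mathbb{E}W_2\}$, and $\alpha_D$ or a constant split works.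

Suppose $\mathbb{E}[W_2\mid D]>\mathbb{E}W_2$. Now $A$ does not envy $B$, but we have no control of the envy $d_B$. We therefore move mass from $J\setminus D$ to the signal $B$ until $d_A=0$. For $\theta\in[0,1]$ let $\alpha_\theta=1-\mathbf{1}_D-\theta\mathbf{1}_{J\setminus D}$, so that $\pi\le\mathbb{E}\alpha_\theta\le1-\mathbb{P}(D)$. The value $w^B_2=\mathbb{E}[(1-\alpha_\theta)W_2]/\mathbb{E}[1-\alpha_\theta]$ is continuous in $\theta$, exceeds $\mathbb{E}W_2$ at $\theta=0$, and at $\theta=1$ equals $\mathbb{E}[W_2\mid J]$, which is below $\mathbb{E}W_2=\pi t+(1-\pi)\mathbb{E}[W_2\mid J]$ by \eqref{eq:envy}. Choose $\theta$ with $w^B_2=\mathbb{E}W_2$. By \eqref{eq:T} and $W_2\ge W_1$ on $J$,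
\[
T(\alpha_\theta)=S(\alpha_\theta)=S(\alpha_D)+\theta\,\mathbb{E}[W_2-W_1;J\setminus D]\ge K_q\ge R,
\]
and Lemma~\ref{lem:achieve}(ii), applied to $\alpha_\theta$, finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:upper} gives a split $\alpha$ of $s$ with $R\le M(\alpha)$, and Lemma~\ref{lem:achieve}(i) gives prices and a garbling of $s$ with at most two signals that earn at least $M(\alpha)$. Hence $\mathrm{OPT}(F)\le\mathrm{REV}_{\mathrm{price}}(F)$. The reverse inequality holds because pricing mechanisms are menus.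
\end{proof}

\section{The optimal revenue and the separating line}\label{sec:formula}

The quantities $S(\alpha)$ and $M(\alpha)$ depend on $\alpha$ only through the moment vector
\[
\nu(\alpha)=\big(\mathbb{E}\alpha,\ \mathbb{E}[\alpha v_1],\ \mathbb{E}[\alpha v_2]\big)\in\mathbb{R}^3,
\]
which makes the optimization over $\alpha$ finite dimensional. Let $\mathcal{N}$ be the set of $\nu(\alpha)$ over measurable $\alpha\colon\mathbb{R}^2_{\ge0}\to[0,1]$. It is convex. It is also compact: $L^\infty(F)$ is the dual of $L^1(F)$, its unit ball is weak-$*$ compact by the Banach--Alaoglu theorem, the set $\{0\le\alpha\le1\}$ is weak-$*$ closed because it is defined by the inequalities $0\le\mathbb{E}[\alpha g]\le\mathbb{E}g$ for $0\le g\in L^1(F)$, and $\nu$ is weak-$*$ continuous because $1,v_1,v_2\in L^1(F)$.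

\begin{proof}[Proof of Theorem~\ref{thm:formula}(1)]
A function $\alpha(v)$ is a split of the fully informative signal $s=v$, so Lemma~\ref{lem:achieve}(i) gives a pricing mechanism with at most two signals that earns at least $M(\alpha)$; in particular $M(\alpha)\le\mathrm{OPT}(F)$. Conversely, let a signal $s$ and a menu have revenue $R$, and let $\alpha(s)$ be the split from Proposition~\ref{prop:upper}. The function $\bar\alpha(v)=\mathbb{E}[\alpha(s)\mid v]$ has the same moment vector, so $R\le M(\bar\alpha)$. Thus $\mathrm{OPT}(F)=\sup_\alpha M(\alpha)$.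

It remains to show that $M$ is upper semicontinuous on the compact set $\mathcal{N}$. It is continuous where $0<a<1$. If $a=1$, then $\alpha=1$ almost surely and $M=S=\mathbb{E}v_1$; if $a=0$, then $\alpha=0$ almost surely and $M=S=\mathbb{E}v_2$. Since $M\le S$ on $\mathcal{N}$ and $S=\mathbb{E}v_2+\mathbb{E}[\alpha v_1]-\mathbb{E}[\alpha v_2]$ is continuous, $M$ is upper semicontinuous at these two points as well. So the supremum is attained, and the pricing mechanism for a maximizer earns $\mathrm{OPT}(F)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}(2)]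
Suppose $\mathrm{OPT}(F)>\max\{\mathbb{E}v_1,\mathbb{E}v_2\}$, let $\alpha^*$ be a maximizer of $M$ and $a=\mathbb{E}\alpha^*\in(0,1)$. The function $M$ becomes concave once $\mathbb{E}\alpha$ is fixed: on the compact convex slice $\mathcal{N}_a$ of moment vectors with first coordinate $a$, it is the minimum of the affine functions
\[
f_1=S,\qquad f_2=S-\frac{\mathbb{E}[\alpha v_2]-a\mathbb{E}v_2}{1-a},\qquad f_3=S+\frac{\mathbb{E}[\alpha v_1]-a\mathbb{E}v_1}{a}.
\]
The minimax theorem states that for compact convex sets $X,\Lambda$ in Euclidean spaces and a function $\Phi$ on $X\times\Lambda$ that is affine in each variable, $\max_X\min_\Lambda\Phi=\min_\Lambda\max_X\Phi$. Apply it to $\mathcal{N}_a$, the simplex of weights $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ and $\Phi=\sum_j\lambda_jf_j$. The left side is $M(\alpha^*)$. Let $\lambda$ attain the minimum on the right. Then, with $\nu^*=\nu(\alpha^*)$,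
\[
M(\alpha^*)=\min_jf_j(\nu^*)\le\sum_j\lambda_jf_j(\nu^*)\le\max_{\mathcal{N}_a}\sum_j\lambda_jf_j=M(\alpha^*).
\]
So $\nu^*$ maximizes $\sum_j\lambda_jf_j$ on $\mathcal{N}_a$, and $\lambda_j>0$ only if $f_j(\nu^*)=M(\alpha^*)$. Up to a constant, $\sum_j\lambda_jf_j=\mathbb{E}[\alpha\ell]$ with
\[
\ell(v)=(1+\kappa_1)v_1-(1+\kappa_2)v_2,\qquad\kappa_1=\frac{\lambda_3}{a},\quad\kappa_2=\frac{\lambda_2}{1-a}.
\]
Thus $\alpha^*$ maximizes $\mathbb{E}[\alpha\ell]$ subject to $\mathbb{E}\alpha=a$, and the Neyman--Pearson argument applies. Choose $c$ with $\mathbb{P}(\ell>c)\le a\le\mathbb{P}(\ell\ge c)$ and $\gamma\in[0,1]$ such that $\alpha^\circ=\mathbf{1}\{\ell>c\}+\gamma\mathbf{1}\{\ell=c\}$ has mean $a$. The variable $(\alpha^\circ-\alpha^*)(\ell-c)$ is nonnegative, and its mean $\mathbb{E}[\alpha^\circ\ell]-\mathbb{E}[\alpha^*\ell]$ is nonpositive, so it vanishes almost surely. After a change on an $F$-null set, $\alpha^*=1$ on $\{\ell>c\}$ and $\alpha^*=0$ on $\{\ell<c\}$.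

Finally, suppose $\kappa_1,\kappa_2>0$. Then $f_2$ and $f_3$ both attain the minimum at $\nu^*$, so $f_2,f_3\le f_1$ there. In the notation of \eqref{eq:Menvy} this says $d_A\ge0$ and $d_B\ge0$, and Lemma~\ref{lem:two}(ii) gives $M(\alpha^*)\le S(\alpha^*)\le\max\{\mathbb{E}v_1,\mathbb{E}v_2\}$, a contradiction. Hence $\kappa_1\kappa_2=0$.
\end{proof}

The efficient split corresponds to $\kappa_1=\kappa_2=c=0$. A positive $\kappa_2$ is the multiplier of the envy of $A$: it tilts the line so that vectors with large $v_2$ are sent to $B$, which lowers $d_A$.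

\section{The role of the hypotheses}\label{sec:hyp}

No assumption on the dependence between $v_1$ and $v_2$ was used. The remaining hypotheses enter as follows.

\emph{Nonnegative values} make $0$ the type with least utility, which allows the normalization $u(0)=0$; they are used again in Lemma~\ref{lem:pointwise}, when the bound on $|x|$ is multiplied by $v_1$, and in the last line of the proof of Lemma~\ref{lem:level}. \emph{Finite mean} makes all expectations finite and $\mathcal{N}$ compact.

\emph{Unit demand}, $|x|\le1$, gives $x\cdot W\le\max\{W_1,W_2\}$, the bound $r\le t$ and the range $[0,1]$ of the slopes of $h$. If options $x\in[0,1]^2$ were allowed, the option $(1,1)$ at price $\mathbb{E}v_1+\mathbb{E}v_2$ with no information would earn $\mathbb{E}\max_iv_i+\mathbb{E}\min_iv_i$, while selling one product at a time earns at most $\mathbb{E}\max_iv_i$.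

\emph{The freedom to garble} cannot be dropped, by the first half of Example~\ref{ex:pool}. \emph{Two products} are needed for the step from \eqref{eq:rent} to \eqref{eq:diag}. In the three-product example the type $(0,20,9)$ envies product $3$, but its smallest value is $0$, so its rent puts no bound on the total probability of a lottery: the lottery $(\frac12,0,\frac12)$ has total probability $1$ and leaves that type no rent.

\begin{thebibliography}{1}
\bibitem{CLW} Yang Cai, Yingkai Li, Jinzhao Wu, \emph{Multi-Dimensional Screening with Endogenous Information Disclosure}, arXiv:2502.17809 (2025).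
\end{thebibliography}
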